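\title{How many powers decide whether a square-free monomial ideal is normally torsion-free?}

\begin{abstract}
Let $I$ be a square-free monomial ideal in a polynomial ring in $d$ variables over a field. We prove that if the ordinary and symbolic powers $I^n$ and $I^{(n)}$ agree for all $n\le\lceil (d+1)/2\rceil$, then they agree for all $n$. In this bound $d$ may be replaced by the rank over $\mathbb F_2$ of the exponent vectors of the minimal generators of $I$. The proof splits a half-integral packing of generators along linear dependencies modulo $2$ and uses nothing beyond linear programming duality. With Lehman's theorem on minimally nonideal clutters we then lower the bound to $\lceil d/2\rceil$. Edge ideals of odd cycles show that this value is optimal for every $d\ge 3$.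
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $k$ be a field, let $R=k[x_1,\dots,x_d]$, and let $I\subseteq R$ be an ideal generated by square-free monomials. The $n$-th \emph{symbolic power} of $I$ is
\[
I^{(n)}=\bigcap_{P}P^n ,
\]
where $P$ runs over the minimal primes of $I$. Always $I^n\subseteq I^{(n)}$. Each minimal prime $P$ is generated by variables, so $P^n$ is $P$-primary, and $IR_P=PR_P$ because $I$ is radical; hence $P^n$ is the $P$-primary component of $I^n$. So $I^{(n)}$ is what remains of a primary decomposition of $I^n$ once the embedded components are discarded, and $I^n=I^{(n)}$ exactly when $I^n$ has no embedded associated prime. The ideal $I$ is \emph{normally torsion-free} if $I^n=I^{(n)}$ for all $n\ge1$.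

This is an infinite list of conditions, and one would like to test only the first $N$ of them, with $N$ depending on $d$ alone. The first condition is empty, since $I=I^{(1)}$ for a radical ideal. The second is not. The ideal $I=(x_1x_2,x_2x_3,x_3x_1)$ has the minimal primes $(x_1,x_2)$, $(x_2,x_3)$, $(x_1,x_3)$, so $x_1x_2x_3\in I^{(2)}$, whereas $I^2$ is generated in degree $4$. Longer odd cycles postpone the failure: for $I=(x_1x_2,x_2x_3,\dots,x_{2m+1}x_1)$ the first $n$ with $I^n\ne I^{(n)}$ is $n=m+1$ (Proposition~\ref{prop:cycle}). The longest odd cycle on at most $d$ vertices therefore first fails at $n=\lceil d/2\rceil$, and if odd cycles are the worst case, then $N$ should be about $d/2$. The following question comes from the paper of Ha and Morey \cite{HM}.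

\begin{quote}
\emph{If $I^n=I^{(n)}$ for all $n\le\lceil\frac{d+1}{2}\rceil$, is $I^n=I^{(n)}$ for all $n$?}
\end{quote}

The answer is yes, and we also determine the best bound. For $I=0$ and $I=R$ there is nothing to prove, so we assume $0\ne I\ne R$ throughout. Let $V=\{1,\dots,d\}$. The supports of the minimal monomial generators of $I$ are nonempty subsets of $V$, called \emph{edges}. No edge contains another, that is, the edges form a \emph{clutter} $\mathcal C$ on $V$. We write $\chi_e\in\{0,1\}^d$ for the indicator vector of $e\subseteq V$.

\begin{theorem}\label{thm:rank}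
Let $r\le d$ be the rank over $\mathbb F_2$ of the vectors $\chi_e$, $e\in\mathcal C$, and let $N_r=\lceil\frac{r+1}{2}\rceil=\lfloor\frac r2\rfloor+1$. If $I^n=I^{(n)}$ for all $n\le N_r$, then $I^n=I^{(n)}$ for all $n$.
\end{theorem}

Since $N_r\le\lceil\frac{d+1}{2}\rceil$, this answers the question. The other results involve the polyhedron
\[
P(\mathcal C)=\Bigl\{z\in\mathbb R^d:\ z\ge0,\ \sum_{v\in e}z_v\ge1\ \text{ for all } e\in\mathcal C\Bigr\}.
\]
The clutter $\mathcal C$ is called \emph{ideal} if all vertices of $P(\mathcal C)$ are integral. (Used as an adjective, the word always has this meaning below.)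

\begin{theorem}\label{thm:ideal}
If $\mathcal C$ is ideal and $I^n=I^{(n)}$ for all $n\le\lfloor d/2\rfloor$, then $I^n=I^{(n)}$ for all $n$.
\end{theorem}

\begin{theorem}\label{thm:half}
Let $I$ be any square-free monomial ideal of $R$. If $I^n=I^{(n)}$ for all $n\le\lceil d/2\rceil$, then $I^n=I^{(n)}$ for all $n$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every $d\ge3$, the number $\lceil d/2\rceil$ in Theorem~\ref{thm:half} cannot be replaced by $\lceil d/2\rceil-1$. For every even $r\ge2$, the number $N_r$ in Theorem~\ref{thm:rank} cannot be lowered.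
\end{theorem}

Thus the bound $\lceil\frac{d+1}{2}\rceil$ of the question is optimal for odd $d\ge3$, and for even $d\ge4$ the optimal bound is $d/2$, exactly one less. Theorem~\ref{thm:rank} already contains Theorem~\ref{thm:half} when $d$ is odd, and also when $d$ is even and $r\le d-1$, since then $N_r\le d/2$. The case of even $d$ and $r=d$ is what requires Theorem~\ref{thm:ideal} and a theorem of Lehman \cite{Lehman}; the proofs of Theorems~\ref{thm:rank} and~\ref{thm:ideal} do not use Lehman's theorem.

Section~\ref{sec:dictionary} translates the problem into a statement about packing edges into a weight vector. Section~\ref{sec:cycles} treats odd cycles and proves Theorem~\ref{thm:sharp}. Sections~\ref{sec:halving}, \ref{sec:ideal} and~\ref{sec:nonideal} prove Theorems~\ref{thm:rank}, \ref{thm:ideal} and~\ref{thm:half}.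

\section{Packings and covers}\label{sec:dictionary}

A \emph{cover} is a set $B\subseteq V$ that meets every edge. For $w\in\mathbb R^d$ and $B\subseteq V$ put $w(B)=\sum_{v\in B}w_v$. Inequalities and ceilings of vectors are taken coordinatewise, and $\chi_v$ stands for $\chi_{\{v\}}$. A \emph{fractional packing} of $w\ge0$ is a family of real numbers $y_e\ge0$, $e\in\mathcal C$, with $\sum_e y_e\chi_e\le w$; its \emph{value} is $\sum_e y_e$. For $w\in\mathbb Z_{\ge0}^d$ define
\begin{align*}
\nu(w)&=\max\Bigl\{n:\ \textstyle\sum_{i=1}^n\chi_{e_i}\le w \text{ for some } e_1,\dots,e_n\in\mathcal C,\ \text{repetitions allowed}\Bigr\},\\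
\nu^*(w)&=\text{the largest value of a fractional packing of } w,\\
\tau(w)&=\min\{w(B):\ B \text{ a cover}\}.
\end{align*}
The function $\nu$ is monotone, and $\nu(u+v)\ge\nu(u)+\nu(v)$, because packings of $u$ and $v$ can be added.

The minimal primes of a monomial ideal are generated by variables, and $(x_v:v\in B)$ contains $I$ exactly when $B$ is a cover. So the minimal primes of $I$ are the ideals $(x_v:v\in B)$ with $B$ a minimal cover. The monomial $x^w$ lies in $(x_v:v\in B)^n$ if and only if $w(B)\ge n$, and it lies in $I^n$ if and only if it is divisible by a product of $n$ minimal generators. Since $w\ge0$, the minimum defining $\tau(w)$ is attained at a minimal cover. Hence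
\begin{equation}\label{eq:dictionary}
x^w\in I^{(n)}\iff\tau(w)\ge n,\qquad\qquad x^w\in I^n\iff\nu(w)\ge n .
\end{equation}
Both $I^n$ and $I^{(n)}$ are monomial ideals, so $I^n=I^{(n)}$ if and only if $\tau(w)\ge n$ implies $\nu(w)\ge n$ for all $w\in\mathbb Z^d_{\ge0}$. In particular, $I$ is normally torsion-free if $\nu(w)=\tau(w)$ for all $w$.

The fractional number $\nu^*$ lies between the two integers that have to be compared. We use three standard facts about $P=P(\mathcal C)$, which is nonempty because it contains $(1,\dots,1)$. First, a point of $P$ is a vertex if and only if $d$ of the defining inequalities, with linearly independent coefficient vectors, hold with equality at it. Second, since $P$ lies in the nonnegative orthant, for $w\ge0$ the function $z\mapsto w\cdot z$ attains its minimum over $P$ at a vertex. Third, by linear programming duality,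
\begin{equation}\label{eq:duality}
\nu^*(w)=\min\{w\cdot z:\ z\in P\}.
\end{equation}

\begin{lemma}\label{lem:three}
\begin{itemize}
\item[(i)] $\nu(w)\le\nu^*(w)\le\tau(w)$ for all $w\in\mathbb Z^d_{\ge0}$.
\item[(ii)] If $\mathcal C$ is ideal, then $\nu^*(w)=\tau(w)$ for all $w\in\mathbb Z^d_{\ge0}$.
\item[(iii)] If $\nu^*(w)$ is an integer for all $w\in\mathbb Z^d_{\ge0}$, then $\mathcal C$ is ideal.
\end{itemize}
\end{lemma}

\begin{proof}
(i) A packing of $n$ edges is a fractional packing of value $n$. If $y$ is a fractional packing of $w$ and $B$ is a cover, then $\sum_e y_e\le\sum_e y_e|e\cap B|\le w(B)$.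

(ii) Let $z$ be a vertex of $P$ with $w\cdot z=\nu^*(w)$, and let $B$ be the support of $z$. The inequalities $z(e)\ge1$ show that $B$ is a cover, and $z_v\ge1$ for $v\in B$ because $z$ is integral. So $\nu^*(w)=w\cdot z\ge w(B)\ge\tau(w)$.

(iii) Let $z$ be a vertex. We express each coordinate of $z$ as a difference of two values of $\nu^*$. Let $a_i\cdot z\ge b_i$, $1\le i\le d$, be defining inequalities that hold with equality at $z$, with $a_1,\dots,a_d$ linearly independent. Each $a_i$ is of the form $\chi_e$ or $\chi_v$, hence lies in $\mathbb Z^d_{\ge0}$. If $w=\sum_i c_ia_i$ with all $c_i\ge0$, then $w\cdot z'\ge\sum_i c_ib_i=w\cdot z$ for every $z'\in P$, so the minimum in \eqref{eq:duality} is attained at $z$. Fix $v\in V$, write $\chi_v=\sum_i\beta_ia_i$, choose an integer $M\ge\max_i|\beta_i|$, and put $w=M\sum_i a_i$. Both $w$ and $w+\chi_v=\sum_i(M+\beta_i)a_i$ lie in $\mathbb Z^d_{\ge0}$ and are nonnegative combinations of the $a_i$. Therefore $z_v=(w+\chi_v)\cdot z-w\cdot z=\nu^*(w+\chi_v)-\nu^*(w)$ is an integer.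
\end{proof}

The equality $\nu=\tau$ can thus fail in two ways, and both occur.

\begin{example}[the triangle]\label{ex:triangle}
Let $d=3$, $\mathcal C=\{\{1,2\},\{2,3\},\{1,3\}\}$ and $w=(1,1,1)$. Any two edges meet, so $\nu(w)=1$; no single element is a cover and every pair is, so $\tau(w)=2$. The packing $y_e=\frac12$ and the point $z=(\frac12,\frac12,\frac12)\in P$ both give the value $\frac32$, so $\nu^*(w)=\frac32<\tau(w)$. By Lemma~\ref{lem:three}(ii), $\mathcal C$ is not ideal.
\end{example}

\begin{example}[four triples]\label{ex:triples}
Let $d=6$, $\mathcal C=\{\{1,3,5\},\{1,4,6\},\{2,3,6\},\{2,4,5\}\}$ and $w=(1,\dots,1)$. Any two edges meet, so $\nu(w)=1$. Each element lies in exactly two edges, so $y_e=\frac12$ is a fractional packing of value $2$, and $\{1,2\}$ is a cover. Hence $\nu^*(w)=\tau(w)=2$: here the whole gap lies between $\nu$ and $\nu^*$.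
\end{example}

In the proofs of Theorems~\ref{thm:rank} and~\ref{thm:ideal}, the equality of small powers enters only through the next lemma: a fractional packing of small value can be rounded up to an integral one.

\begin{lemma}[rounding]\label{lem:rounding}
Suppose that $I^n=I^{(n)}$ for all $n\le N$. If $u\in\mathbb Z^d_{\ge0}$ has a fractional packing of value $t$ and $\lceil t\rceil\le N$, then $\nu(u)\ge\lceil t\rceil$.
\end{lemma}

\begin{proof}
For $t=0$ there is nothing to prove. Otherwise put $n=\lceil t\rceil\ge1$. By Lemma~\ref{lem:three}(i), the integer $\tau(u)$ is at least $t$, hence at least $n$. By \eqref{eq:dictionary}, $x^u\in I^{(n)}=I^n$, that is, $\nu(u)\ge n$.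
\end{proof}

\section{Odd cycles}\label{sec:cycles}

We recall the K\"onig--Egerv\'ary theorem: in a bipartite graph, the largest number of pairwise disjoint edges equals the smallest number of vertices that meet all edges.

\begin{proposition}\label{prop:cycle}
Let $m\ge1$, let $d\ge2m+1$, and let $I=(x_1x_2,x_2x_3,\dots,x_{2m}x_{2m+1},x_{2m+1}x_1)\subseteq R$ be the edge ideal of the cycle $C_{2m+1}$. Then $I^n=I^{(n)}$ for $n\le m$, and $I^{m+1}\ne I^{(m+1)}$. The $\mathbb F_2$-rank of the edges is $2m$.
\end{proposition}

\begin{proof}
Let $w=\chi_{\{1,\dots,2m+1\}}$. Each vertex of the cycle lies on two of the $2m+1$ edges, so a cover contains at least $m+1$ of these vertices and $\tau(w)\ge m+1$. Edges packed into $w$ are pairwise disjoint, so $\nu(w)\le m$. Hence $x^w\in I^{(m+1)}\setminus I^{m+1}$.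

Now let $n\le m$ and $\tau(w)\ge n$; we show that $\nu(w)\ge n$. If $w_v\ge1$ for all $v\le2m+1$, then the disjoint edges $\{1,2\},\{3,4\},\dots,\{2m-1,2m\}$ give $\nu(w)\ge m\ge n$. Otherwise $w_v=0$ for some vertex $v$ of the cycle. Removing $v$ leaves a path $G$. If $B$ meets all edges of $G$, then $B\cup\{v\}$ is a cover of the cycle of the same weight, so $w(B)\ge n$. Form a bipartite graph $G'$ by replacing each vertex $a$ of $G$ by $w_a$ copies and joining two copies when the original vertices are adjacent in $G$. Let $B'$ be a set of vertices meeting all edges of $G'$, and let $B$ be the set of vertices of $G$ all of whose copies lie in $B'$; this includes the vertices of weight $0$. If two adjacent vertices of $G$ were both outside $B$, each would have a copy outside $B'$, and the edge of $G'$ between these copies would miss $B'$. So $B$ meets all edges of $G$, and $|B'|\ge w(B)\ge n$. By the K\"onig--Egerv\'ary theorem $G'$ has $n$ pairwise disjoint edges. Their images in $G$ are $n$ edges that use each vertex $a$ at most $w_a$ times, so $\nu(w)\ge n$.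

The sum of all $2m+1$ vectors $\chi_e$ is $0$ modulo $2$, so the rank is at most $2m$. A nonempty proper subset of the edges is a disjoint union of paths, and an end of such a path lies on exactly one chosen edge, so the sum over that subset is nonzero modulo $2$. Hence any $2m$ edges are independent over $\mathbb F_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
For $d\ge3$ take $m=\lceil d/2\rceil-1\ge1$; then $2m+1\le d$. By Proposition~\ref{prop:cycle}, $I^n=I^{(n)}$ for $n\le\lceil d/2\rceil-1$ but not for $n=\lceil d/2\rceil$. For even $r\ge2$ take $m=r/2$. The cycle $C_{2m+1}$ has rank $r$ and $N_r=m+1$, and equality holds for $n\le N_r-1$ but not for $n=N_r$.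
\end{proof}

\section{Halving and the rank bound}\label{sec:halving}

The hypothesis of Theorem~\ref{thm:rank} controls packings of bounded value, and the conclusion concerns packings of arbitrary value. The link is the behavior of $\nu$ under doubling. Both $\nu^*$ and $\tau$ are homogeneous, so if $\nu=\tau$, then $\nu(2w)=2\nu(w)$ for all $w$. The converse holds as well.

\begin{proposition}\label{prop:doubling}
If $\nu(2w)\le2\nu(w)$ for all $w\in\mathbb Z^d_{\ge0}$, then $\nu(w)=\tau(w)$ for all $w\in\mathbb Z^d_{\ge0}$.
\end{proposition}

\begin{proof}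
Iterating the hypothesis gives $\nu(2^aw)\le2^a\nu(w)$ for all $a\ge0$. Let $y$ be a fractional packing of $w$ of value $\nu^*(w)$, and let $\mu=|\mathcal C|$. Taking each edge $e$ exactly $\lfloor2^ay_e\rfloor$ times gives a packing of $2^aw$, so $\nu(2^aw)\ge2^a\nu^*(w)-\mu$. Therefore $\nu(w)\ge\nu^*(w)-\mu2^{-a}$ for all $a$, and $\nu(w)=\nu^*(w)$ by Lemma~\ref{lem:three}(i). In particular $\nu^*$ takes integer values. By parts (iii) and (ii) of Lemma~\ref{lem:three}, $\mathcal C$ is ideal and $\nu^*=\tau$.
\end{proof}

So we must show that when $t$ edges $f_1,\dots,f_t$ fit into $2w$, at least $t/2$ edges fit into $w$. The smallest integral $w$ with $\sum_i\chi_{f_i}\le2w$ is $\lceil\frac12\sum_i\chi_{f_i}\rceil$, and it has a fractional packing of value $t/2$, with weight $\frac12$ on each $f_i$. For small $t$ Lemma~\ref{lem:rounding} applies. For large $t$ one would like to cut the list of edges into two shorter lists, but in general $\lceil a+b\rceil$ is smaller than $\lceil a\rceil+\lceil b\rceil$, so that packings for the two parts need not fit together into $w$. They do fit if half the sum over one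 part is already integral, that is, if this part sums to zero over $\mathbb F_2$. Any $r+1$ edges contain such a part.

\begin{example}\label{ex:five}
Let $r\in\{2,3\}$, so that $N_r=2$, and assume $I^2=I^{(2)}$. Lemma~\ref{lem:rounding} covers $t\le4$. Take $t=5$ and $w=\lceil\frac12\sum_{i=1}^5\chi_{f_i}\rceil$; we want $\nu(w)\ge3$, although nothing is assumed about $I^3$. The four vectors $\chi_{f_1},\dots,\chi_{f_4}$ are dependent over $\mathbb F_2$, so after renumbering them $u=\frac12\sum_{i\le j}\chi_{f_i}$ is integral for some $j$ with $1\le j\le4$, and $j\ne1$ because edges are nonempty. Then $w=u+v$ with $v=\lceil\frac12\sum_{i>j}\chi_{f_i}\rceil$.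
\begin{itemize}
\item If $j=2$, then $f_1=f_2$ and $u=\chi_{f_1}$. The vector $v$ has a fractional packing of value $\frac32$, so $\nu(v)\ge2$. The total is $1+2$.
\item If $j=3$, then $u$ has a fractional packing of value $\frac32$, so $\nu(u)\ge2$, and $v\ge\chi_{f_4}$. The total is $2+1$.
\item If $j=4$, then $u$ has a fractional packing of value $2$, so $\nu(u)\ge2$, and $v=\chi_{f_5}$. The total is $2+1$.
\end{itemize}
For instance, if $f_1,\dots,f_4$ are the edges $\{1,2\},\{2,3\},\{3,4\},\{4,1\}$ of a $4$-cycle and $f_5=\{1,2\}$, then $u=(1,1,1,1)=\chi_{\{1,2\}}+\chi_{\{3,4\}}$ and $w=(2,2,1,1)=u+\chi_{\{1,2\}}$.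
\end{example}

\begin{lemma}[halving]\label{lem:halving}
Suppose that $I^n=I^{(n)}$ for all $n\le N_r$. Then for all $t\ge0$ and all $f_1,\dots,f_t\in\mathcal C$, repetitions allowed,
\[
\nu\Bigl(\Bigl\lceil\tfrac12\sum_{i=1}^t\chi_{f_i}\Bigr\rceil\Bigr)\ge\Bigl\lceil\frac t2\Bigr\rceil .
\]
\end{lemma}

\begin{proof}
Let $w$ be the vector in the statement. We use induction on $t$. If $\lceil t/2\rceil\le N_r$, Lemma~\ref{lem:rounding} gives the claim. Otherwise $t>2N_r\ge r+1$. The list $\chi_{f_1},\dots,\chi_{f_{r+1}}$ has $r+1$ members in a space of dimension $r$ over $\mathbb F_2$, so there is a nonempty set $J\subseteq\{1,\dots,r+1\}$ such that all coordinates of $\sum_{i\in J}\chi_{f_i}$ are even. Put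
\[
u=\tfrac12\sum_{i\in J}\chi_{f_i}\in\mathbb Z^d_{\ge0},\qquad v=\Bigl\lceil\tfrac12\sum_{i\notin J}\chi_{f_i}\Bigr\rceil .
\]
Since $u$ is integral, $w=u+v$. The vector $u$ has a fractional packing of value $|J|/2$, and $\lceil|J|/2\rceil\le\lceil\frac{r+1}2\rceil=N_r$, so $\nu(u)\ge\lceil|J|/2\rceil$ by Lemma~\ref{lem:rounding}. Since $J\ne\emptyset$, the induction hypothesis gives $\nu(v)\ge\lceil(t-|J|)/2\rceil$. Hence
\[
\nu(w)\ge\nu(u)+\nu(v)\ge\Bigl\lceil\frac{|J|}2\Bigr\rceil+\Bigl\lceil\frac{t-|J|}2\Bigr\rceil\ge\Bigl\lceil\frac t2\Bigr\rceil .\qedhere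
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rank}]
Let $w\in\mathbb Z^d_{\ge0}$ and $t=\nu(2w)$, and choose edges with $\sum_{i=1}^t\chi_{f_i}\le2w$. Since $w$ is integral, $\lceil\frac12\sum_i\chi_{f_i}\rceil\le w$, so $\nu(w)\ge t/2$ by Lemma~\ref{lem:halving}. By Proposition~\ref{prop:doubling}, $\nu=\tau$, and by \eqref{eq:dictionary} this gives $I^n=I^{(n)}$ for all $n$.
\end{proof}

The proof shows where the number $N_r$ comes from. A dependency $J$ may have $r+1$ members, and it then calls for the power $n=\lceil\frac{r+1}{2}\rceil$. When $r$ is even, such a $J$ is odd and the rounding costs an extra $\frac12$. The cycle $C_{2m+1}$ realizes this case: by the proof of Proposition~\ref{prop:cycle}, its only dependency among distinct edges consists of all $r+1=2m+1$ of them. To save one power when $r=d$ is even, one has to rule out odd dependencies.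

\section{Ideal clutters}\label{sec:ideal}

In this section we prove Theorem~\ref{thm:ideal}. The plan is to take a minimal counterexample $w$ and to work only with a family $F$ of edges on which the number of edges in a sum can be read off from the sum itself. In such a family, a list of edges with an even sum has an even length.

Suppose that $\mathcal C$ is ideal, that $I^j=I^{(j)}$ for all $j\le\lfloor d/2\rfloor$, and that the conclusion fails. Let $n$ be the least integer with $I^n\ne I^{(n)}$. Then
\[
2n>d,
\]
and Lemma~\ref{lem:rounding} is available with $N=n-1$. Among all $w\in\mathbb Z^d_{\ge0}$ with $\tau(w)\ge n>\nu(w)$ choose one with $\sum_vw_v$ minimal, and let $W$ be its support. Since $\tau(0)=0$, the set $W$ is nonempty. A cover $B$ is \emph{tight} if $w(B)=n$. These data are fixed until the end of the proof.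

\subsection*{Tight covers and the family $F$}

\begin{lemma}\label{lem:tight}
Every $v\in W$ lies in a tight cover. In particular, tight covers exist and $\tau(w)=n$.
\end{lemma}

\begin{proof}
We have $\nu(w-\chi_v)\le\nu(w)<n$, so the minimality of $w$ forces $\tau(w-\chi_v)<n$. Thus $(w-\chi_v)(B)<n\le w(B)$ for some cover $B$, which means that $v\in B$ and $w(B)=n$.
\end{proof}

A packing of $n$ edges into $w$ would have to use the weight $n$ of each tight cover exactly, one unit per edge. This singles out the only edges that could take part:
\[
F=\{e\in\mathcal C:\ e\subseteq W \text{ and } |e\cap B|=1 \text{ for every tight cover } B\}.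
\]
Let $\Sigma\subseteq\mathbb Z^d_{\ge0}$ be the set of finite sums of vectors $\chi_e$ with $e\in F$, repetitions and the empty sum allowed. For real numbers $c_e$,
\begin{equation}\label{eq:count}
u=\sum_{e\in F}c_e\chi_e\quad\Longrightarrow\quad u(B)=\sum_{e\in F}c_e\ \text{ for every tight cover } B .
\end{equation}
If $w$ were in $\Sigma$, it would be a sum of $w(B)=n$ edges by \eqref{eq:count}, contrary to $\nu(w)<n$. So
\begin{equation}\label{eq:notin}
w\notin\Sigma .
\end{equation}
We shall contradict \eqref{eq:notin} by showing that $2^aw\in\Sigma$ for some $a$ and that $\Sigma$ is closed under halving. The next lemma says that a packing of the largest conceivable value leaves no slack.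

\begin{lemma}\label{lem:exact}
Let $u\in\mathbb R^d_{\ge0}$ vanish outside $W$, and let $y$ be a fractional packing of $u$ whose value $t$ satisfies $t=u(B)$ for every tight cover $B$. Then $\sum_ey_e\chi_e=u$, and $y_e>0$ only for $e\in F$.
\end{lemma}

\begin{proof}
Put $\delta=u-\sum_ey_e\chi_e\ge0$. For a tight cover $B$,
\[
t=\sum_ey_e\le\sum_ey_e|e\cap B|=u(B)-\delta(B)\le u(B)=t .
\]
So $|e\cap B|=1$ whenever $y_e>0$, and $\delta$ vanishes on $B$. By Lemma~\ref{lem:tight} the tight covers exhaust $W$, so $\delta$ vanishes on $W$. Outside $W$ we have $0\le\delta\le u=0$. For the same reason an edge with $y_e>0$ is contained in $W$.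
\end{proof}

\begin{lemma}\label{lem:small}
Let $u\in\mathbb Z^d$ be of the form $u=\sum_{e\in F}c_e\chi_e$ with real $c_e\ge0$ and $\sum_ec_e<n$. Then $u\in\Sigma$.
\end{lemma}

\begin{proof}
Put $t=\sum_ec_e$. By \eqref{eq:count}, $t=u(B)$ for every tight cover $B$. Hence $t$ is an integer, and $t\le n-1$. By Lemma~\ref{lem:rounding} there are $t$ edges whose sum is at most $u$. The vector $u$ vanishes outside $W$, so by Lemma~\ref{lem:exact} these edges belong to $F$ and their sum is $u$.
\end{proof}

\subsection*{Large multiples of $w$ lie in $\Sigma$}

This is the only place where we use that $\mathcal C$ is ideal. By Lemmas~\ref{lem:three}(ii) and~\ref{lem:tight}, $\nu^*(w)=\tau(w)=n$, so $w$ has a fractional packing of value $n$. Lemma~\ref{lem:exact} shows that $w$ is a nonnegative combination of the vectors $\chi_e$, $e\in F$. By Carath\'eodory's theorem for cones, a nonnegative combination of finitely many vectors is a positive combination of a linearly independent subfamily. Thus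
\begin{equation}\label{eq:cara}
w=\sum_{e\in S}y_e\chi_e,\qquad S\subseteq F,\quad y_e>0 \text{ for } e\in S,
\end{equation}
with the vectors $\chi_e$, $e\in S$, linearly independent over $\mathbb R$. Then $|S|\le d$, the set $S$ is nonempty, the $y_e$ are rational as the unique solution of a linear system with integer coefficients, and $\sum_{e\in S}y_e=n$ by \eqref{eq:count}.

\begin{lemma}\label{lem:lessthanone}
$y_e<1$ for all $e\in S$.
\end{lemma}

\begin{proof}
If $y_e\ge1$, then $w-\chi_e$ is an integral vector and a nonnegative combination of edges of $F$ with coefficient sum $n-1$. By Lemma~\ref{lem:small} it lies in $\Sigma$, and then so does $w$, contrary to \eqref{eq:notin}.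
\end{proof}

Clearing denominators in \eqref{eq:cara} puts one multiple $Lw$ into $\Sigma$, but $L$ need not be a power of $2$. In Proposition~\ref{prop:doubling} this was circumvented by rounding the coefficients down. Here we need $2^aw$ to be exactly a sum of edges of $F$, and so we look for a second multiple, coprime to the first. It comes from the complementary vector with coefficients $1-y_e$, whose coefficient sum is small because $|S|\le d<2n$.

\begin{lemma}\label{lem:multiples}
$Kw\in\Sigma$ for every sufficiently large integer $K$.
\end{lemma}

\begin{proof}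
Put $p=\sum_{e\in S}\chi_e$ and $q=p-w=\sum_{e\in S}(1-y_e)\chi_e$. The vector $q$ is integral, its coefficients are positive by Lemma~\ref{lem:lessthanone}, and their sum is $|S|-n\le d-n<n$. By Lemma~\ref{lem:small}, $q\in\Sigma$.

Let $L$ be a common denominator of the $y_e$. The numbers $Ly_e$ are positive integers, and $L\ge2$ because $0<y_e<1$. Hence $Lw\in\Sigma$ and $Lw-p=\sum_{e\in S}(Ly_e-1)\chi_e\in\Sigma$, and therefore
\[
(L-1)w=(Lw-p)+q\in\Sigma .
\]
Let $K\ge(L-1)^2$ and write $K=a(L-1)+b$ with $0\le b<L-1$. Then $a\ge L-1>b$, and $Kw=(a-b)\,(L-1)w+b\,Lw\in\Sigma$.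
\end{proof}

\subsection*{Halving inside $\Sigma$}

We split along dependencies modulo $2$ as in Lemma~\ref{lem:halving}, and we need every piece $J$ to satisfy $|J|/2<n$. The trivial bound $|J|\le d+1$ suffices when $d$ is even, since then $2n\ge d+2$. When $d$ is odd, $2n=d+1$ is possible, and the rank must be lowered by one. Two tight covers with different traces on $W$ provide a linear form over $\mathbb F_2$ that vanishes on $F$.

\begin{lemma}\label{lem:rankF}
The rank $r_F$ over $\mathbb F_2$ of the vectors $\chi_e$, $e\in F$, is at most $d-1$.
\end{lemma}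

\begin{proof}
Suppose first that all tight covers have the same intersection with $W$. By Lemma~\ref{lem:tight} every tight cover $B$ then contains $W$, so each $e\in F$ has $|e|=|e\cap B|=1$. The edges in \eqref{eq:cara} are then distinct singletons, and each $y_e$ is a coordinate of $w$, hence a positive integer. This contradicts Lemma~\ref{lem:lessthanone}.

So there are tight covers $B,B'$ with $B\cap W\ne B'\cap W$. The vector $\alpha=\chi_{B\cap W}+\chi_{B'\cap W}$ is nonzero in $\mathbb F_2^d$, and for $e\in F$ we have $\alpha\cdot\chi_e=|e\cap B|+|e\cap B'|=2=0$ in $\mathbb F_2$, because $e\subseteq W$. Thus all $\chi_e$ with $e\in F$ lie in a hyperplane of $\mathbb F_2^d$.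
\end{proof}

\begin{lemma}\label{lem:halvingF}
If $u\in\mathbb Z^d$ and $2u\in\Sigma$, then $u\in\Sigma$.
\end{lemma}

\begin{proof}
Write $2u=\sum_{i=1}^h\chi_{f_i}$ with $f_i\in F$, and use induction on $h$. The vector $u$ is a nonnegative combination of edges of $F$ with coefficient sum $h/2$. If $h/2<n$, then $u\in\Sigma$ by Lemma~\ref{lem:small}. Otherwise $h\ge2n>d\ge r_F+1$ by Lemma~\ref{lem:rankF}, so there is a nonempty set $J\subseteq\{1,\dots,r_F+1\}$ such that $u_1=\frac12\sum_{i\in J}\chi_{f_i}$ is integral. Since $|J|/2\le d/2<n$, Lemma~\ref{lem:small} gives $u_1\in\Sigma$. The vector $u_2=u-u_1$ is integral and $2u_2$ is a sum of $h-|J|<h$ edges of $F$, so $u_2\in\Sigma$ by induction. Hence $u=u_1+u_2\in\Sigma$.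
\end{proof}

The saving over Lemma~\ref{lem:halving} is made in Lemma~\ref{lem:small}: by \eqref{eq:count} the number $|J|/2$ is an integer, so no piece has to be rounded up.

\begin{proof}[Proof of Theorem~\ref{thm:ideal}]
By Lemma~\ref{lem:multiples}, $2^aw\in\Sigma$ for some $a\ge0$. Applying Lemma~\ref{lem:halvingF} $a$ times gives $w\in\Sigma$, which contradicts \eqref{eq:notin}.
\end{proof}

\begin{remark}\label{rem:hypotheses}
The hypothesis that $\mathcal C$ is ideal cannot be dropped. For the triangle of Example~\ref{ex:triangle} we have $\lfloor d/2\rfloor=1$ and $I=I^{(1)}$, but $I^2\ne I^{(2)}$. With $w=(1,1,1)$ and $n=2$ each edge is itself a tight cover, so $F$ is empty and \eqref{eq:cara} is impossible.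

The inequality $2n>d$ is used in Lemmas~\ref{lem:multiples} and~\ref{lem:halvingF}, and Example~\ref{ex:triples} shows what happens without it. There $d=6$, $n=2$ and $w=(1,\dots,1)$. The tight covers are $\{1,2\}$, $\{3,4\}$, $\{5,6\}$, they exhaust $W=V$, and $F=\mathcal C$. The representation \eqref{eq:cara} holds with $S=\mathcal C$ and $y_e=\frac12$. But $q=w$ has coefficient sum $|S|-n=2$, which is not less than $n$, and $2w\in\Sigma$ while $w\notin\Sigma$.
\end{remark}

\section{Nonideal clutters and the bound $\lceil d/2\rceil$}\label{sec:nonideal}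

It remains to show that a clutter that is not ideal violates $I^n=I^{(n)}$ for some $n\le\lceil d/2\rceil$. We pass to a smallest nonideal piece of $\mathcal C$, whose structure is described by Lehman's theorem, find a gap between packing and covering there, and transport the gap back to $\mathcal C$ by a choice of weights.

The notions of edge, cover, polyhedron $P(\mathcal M)$ and idealness make sense for a clutter $\mathcal M$ on any finite set. The clutter with no edge and the clutter whose only edge is $\emptyset$ are ideal: the polyhedron is an orthant in the first case and empty in the second. For disjoint sets $D,E\subseteq V$, the \emph{minor} $\mathcal C\setminus D/E$ is the clutter on $V\setminus(D\cup E)$ whose edges are the minimal sets among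
\[
\{\,e\setminus E:\ e\in\mathcal C,\ e\cap D=\emptyset\,\}.
\]
In terms of $I$, this amounts to setting $x_v=0$ for $v\in D$ and $x_v=1$ for $v\in E$. The minor is \emph{proper} if $D\cup E\ne\emptyset$. A minor of a minor is a minor:
\[
(\mathcal C\setminus D/E)\setminus D'/E'=\mathcal C\setminus(D\cup D')/(E\cup E'),
\]
because every set $e\setminus E$ with $e\cap(D\cup D')=\emptyset$ contains an edge of $\mathcal C\setminus D/E$ that avoids $D'$, and every such edge is a set of this form. A clutter is \emph{minimally nonideal} if it is not ideal and all its proper minors are ideal. A nonideal minor of $\mathcal C$ on the fewest elements is minimally nonideal, so every nonideal clutter has a minimally nonideal minor.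

\begin{theorem}[Lehman \cite{Lehman}; Seymour \cite{Seymour}; see also \cite{Cornuejols}]\label{thm:lehman}
Let $\mathcal M$ be a minimally nonideal clutter on $\ell$ elements, and let $\rho$ and $s$ be the minimum cardinalities of an edge and of a cover of $\mathcal M$. Then one of the following holds.
\begin{itemize}
\item[(a)] $\ell\ge3$ and, up to relabeling, $\mathcal M$ is the degenerate projective plane with edges $\{2,\dots,\ell\}$ and $\{1,i\}$ for $2\le i\le\ell$.
\item[(b)] There are exactly $\ell$ edges $e_1,\dots,e_\ell$ of size $\rho$ and exactly $\ell$ minimal covers $B_1,\dots,B_\ell$ of size $s$, and they can be indexed so that $|e_i\cap B_j|=1$ for $i\ne j$ and $|e_i\cap B_i|=1+\lambda$, where $\lambda=\rho s-\ell\ge1$.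
\end{itemize}
\end{theorem}

We need only a numerical consequence.

\begin{lemma}\label{lem:mni}
In the situation of Theorem~\ref{thm:lehman}, $\mathcal M$ does not have $s$ pairwise disjoint edges, and $s\le\frac{\ell+1}2$.
\end{lemma}

\begin{proof}
In case (a), the element $1$ misses the edge $\{2,\dots,\ell\}$, and an element $i\ge2$ misses an edge $\{1,j\}$ with $j\ne i$, which exists because $\ell\ge3$. The set $\{1,2\}$ is a cover. So $s=2\le\frac{\ell+1}2$. Two edges of the form $\{1,i\}$ share the element $1$, and $\{1,i\}$ shares $i$ with $\{2,\dots,\ell\}$, so no two edges are disjoint.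

In case (b), $s$ pairwise disjoint edges would occupy at least $\rho s=\ell+\lambda>\ell$ elements, which is impossible. From $1+\lambda=|e_1\cap B_1|\le\rho$ we get $\lambda\le\rho-1$ and $\rho\ge2$. Hence
\[
s=\frac{\ell+\lambda}{\rho}\le\frac{\ell+\rho-1}{\rho}=1+\frac{\ell-1}{\rho}\le1+\frac{\ell-1}2=\frac{\ell+1}2 .\qedhere
\]
\end{proof}

The last chain of inequalities is an equality for $\rho=2$ and $\lambda=1$. These are the parameters of the cycle $C_{2m+1}$, for which $\ell=2m+1$, $\rho=2$ and $s=m+1$.

\begin{proposition}\label{prop:nonideal}
If $\mathcal C$ is not ideal, then $I^n\ne I^{(n)}$ for some $n\le\lceil d/2\rceil$.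
\end{proposition}

\begin{proof}
Let $\mathcal M=\mathcal C\setminus D/E$ be a minimally nonideal minor on the set $U=V\setminus(D\cup E)$, let $\ell=|U|$, and let $s$ be the minimum size of a cover of $\mathcal M$. Since $\mathcal M$ is not ideal, it has at least one edge and its edges are nonempty; in particular $s\ge1$. By Lemma~\ref{lem:mni}, $s\le\lfloor\frac{\ell+1}2\rfloor\le\lfloor\frac{d+1}2\rfloor=\lceil\frac d2\rceil$. We choose weights that imitate the minor: weight $0$ on $D$ forbids the edges that meet $D$, and weight $s$ on $E$ puts no constraint on a packing of $s$ edges while making the elements of $E$ too expensive for a cover. So let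
\[
w_v=0\ \ (v\in D),\qquad w_v=s\ \ (v\in E),\qquad w_v=1\ \ (v\in U).
\]

We claim that $\tau(w)\ge s$. Let $B$ be a cover of $\mathcal C$. If $B$ meets $E$, then $w(B)\ge s$. Otherwise consider an edge $e\setminus E$ of $\mathcal M$, where $e\in\mathcal C$ and $e\cap D=\emptyset$. The cover $B$ contains an element of $e$, and this element lies neither in $E$ nor in $D$. So $B\cap U$ is a cover of $\mathcal M$, and $w(B)=|B\cap U|\ge s$.

We claim that $\nu(w)<s$. Suppose that $\sum_{i=1}^s\chi_{f_i}\le w$ with $f_i\in\mathcal C$. The $f_i$ avoid $D$, so each set $f_i\setminus E\subseteq U$ contains an edge of $\mathcal M$. The sets $f_i\setminus E$ are pairwise disjoint because $w=1$ on $U$. Since the edges of $\mathcal M$ are nonempty, we obtain $s$ distinct pairwise disjoint edges of $\mathcal M$, contrary to Lemma~\ref{lem:mni}.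

By \eqref{eq:dictionary}, $x^w\in I^{(s)}\setminus I^s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:half}]
Suppose that $I^n=I^{(n)}$ for all $n\le\lceil d/2\rceil$. By Proposition~\ref{prop:nonideal}, $\mathcal C$ is ideal. Since $\lfloor d/2\rfloor\le\lceil d/2\rceil$, Theorem~\ref{thm:ideal} gives $I^n=I^{(n)}$ for all $n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cornuejols}
G. Cornu\'ejols, \emph{Combinatorial Optimization: Packing and Covering}, SIAM, 2001.

\bibitem{HM}
Huy Tai Ha and Susan Morey, \emph{Embedded Associated Primes of Powers of Square-free Monomial Ideals}, arXiv:0805.3738 (2008).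

\bibitem{Lehman}
A. Lehman, \emph{On the width-length inequality and degenerate projective planes}, DIMACS Ser. 1 (1990), 101--105.

\bibitem{Seymour}
P. D. Seymour, \emph{On Lehman's width-length characterization}, DIMACS Ser. 1 (1990), 107--117.

\end{thebibliography}
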